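\title{The Noetherian type of $\omega^*$ can lie strictly between $\operatorname{cf}\mathfrak{c}$ and $\mathfrak{c}$}

\begin{abstract}
The Noetherian type $Nt(X)$ of a space $X$ is the least infinite cardinal $\kappa$ such that $X$ has a base in which every member is contained in fewer than $\kappa$ members. We show that $\operatorname{cf}\mathfrak c<Nt(\omega^*)<\mathfrak c$ is consistent with ZFC, which answers a question of Milovich. More generally, over a model of GCH and for infinite cardinals $\kappa<\lambda$, some ccc poset forces $Nt(\omega^*)=\kappa$ and $\mathfrak c=\lambda$ if and only if $\kappa$ and $\lambda$ have uncountable cofinality. The poset adds $\lambda$ Cohen reals together with pseudo-intersections, each of which depends on fewer than $\kappa$ coordinates. The necessity of the condition on $\kappa$ follows from the ZFC inequality $\operatorname{cf}(Nt(\omega^*))\ge\mathfrak h$.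
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be a cardinal. A poset is \emph{$\kappa^{\mathrm{op}}$-like} if no element lies below $\kappa$ many elements. Families of subsets of a space are ordered by inclusion, so a family $\mathcal B$ of open sets is $\kappa^{\mathrm{op}}$-like if every $U\in\mathcal B$ is contained in fewer than $\kappa$ members of $\mathcal B$. The \emph{Noetherian type} $Nt(X)$ of a space $X$ is the least cardinal $\kappa\ge\omega$ such that $X$ has a $\kappa^{\mathrm{op}}$-like base. A $\theta^{\mathrm{op}}$-like family is $\kappa^{\mathrm{op}}$-like for all $\kappa\ge\theta$. Hence, for infinite $\theta$, the inequality $Nt(X)>\theta$ means that every base has a member contained in at least $\theta$ members.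

A base of infinite size $\mu$ is $(\mu^+)^{\mathrm{op}}$-like, but $Nt(X)$ can be much smaller than the size of a base. In the product $2^\lambda$ take the sets $[\sigma]=\{z\in2^\lambda:\sigma\subseteq z\}$, where $\sigma$ is a finite partial function from $\lambda$ to $2$. Since $[\sigma]\subseteq[\tau]$ if and only if $\tau\subseteq\sigma$, the set $[\sigma]$ has only $2^{|\sigma|}$ supersets in this base, and $Nt(2^\lambda)=\omega$ for every $\lambda$. The Noetherian type thus measures how independent of one another the members of a base can be made.

We study $\omega^*=\beta\omega\setminus\omega$, the space of nonprincipal ultrafilters on $\omega$. For $x\subseteq\omega$ let $x^*=\{u\in\omega^*:x\in u\}$, and write $x\subseteq^*y$ if $x\setminus y$ is finite. The sets $x^*$ are clopen and form a base of the compact space $\omega^*$. We have $(x\cap y)^*=x^*\cap y^*$ and $(x\cup y)^*=x^*\cup y^*$; the set $x^*$ is nonempty if and only if $x$ is infinite; and $x^*\subseteq y^*$ if and only if $x\subseteq^*y$. This base has size $\mathfrak c=2^{\aleph_0}$, so $Nt(\omega^*)\le\mathfrak c^+$. It gives nothing better: if $\omega\setminus x$ is infinite, the $\mathfrak c$ sets $x\cup b$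 with $b\subseteq\omega\setminus x$ fall into countable classes modulo finite difference, so $x^*$ has $\mathfrak c$ supersets of the form $y^*$. Smaller values of $Nt(\omega^*)$ require a cleverer base, and whether one exists depends on the model of set theory. Milovich~\cite{Milovich} asked:

\begin{quote}
Is $\operatorname{cf}\mathfrak c<Nt(\omega^*)<\mathfrak c$ consistent with ZFC?
\end{quote}

The answer is yes. It follows from our main theorem.

\begin{theorem}\label{thm:main}
Assume GCH. Let $\kappa<\lambda$ be uncountable cardinals with $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$. There is a ccc poset forcing $\mathfrak c=\lambda$ and $Nt(\omega^*)=\kappa$.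
\end{theorem}

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then so is ZFC together with
\[
\operatorname{cf}\mathfrak c=\omega_1<Nt(\omega^*)=\omega_2<\mathfrak c=\aleph_{\omega_1}.
\]
\end{corollary}

\begin{proof}
If ZFC is consistent, so is ZFC${}+{}$GCH. Over a model of GCH apply Theorem~\ref{thm:main} with $\kappa=\aleph_2$ and $\lambda=\aleph_{\omega_1}$, and recall that ccc forcing preserves cardinals and cofinalities.
\end{proof}

These are the least possible values. K\"onig's theorem gives $\operatorname{cf}\mathfrak c\ge\omega_1$, so $Nt(\omega^*)\ge\omega_2$; and $\mathfrak c$ must be a singular cardinal of uncountable cofinality, the least of which is $\aleph_{\omega_1}$.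

Two complements, not needed for Corollary~\ref{cor:answer}, show that the hypotheses of Theorem~\ref{thm:main} are optimal. Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. A family $D\subseteq[\omega]^\omega$ is \emph{open} if $y\in D$ whenever $y$ is infinite and $y\subseteq^*x\in D$, and \emph{dense} if every infinite $x$ has an infinite $y\subseteq^*x$ with $y\in D$. The cardinal $\mathfrak h$ is the least size of a collection of dense open families with empty intersection.

\begin{theorem}\label{thm:cof}
In ZFC, $\operatorname{cf}(Nt(\omega^*))\ge\mathfrak h$. In particular $\operatorname{cf}(Nt(\omega^*))>\omega$.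
\end{theorem}

\begin{corollary}\label{cor:pairs}
Assume GCH, and let $\kappa<\lambda$ be infinite cardinals. Some ccc poset forces $Nt(\omega^*)=\kappa$ and $\mathfrak c=\lambda$ if and only if $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$. Hence, over GCH and by ccc forcing, $\operatorname{cf}\mathfrak c<Nt(\omega^*)<\mathfrak c$ is realized by exactly those pairs with $\omega<\operatorname{cf}\lambda<\kappa<\lambda$ and $\operatorname{cf}\kappa>\omega$; here $\kappa$ may be singular.
\end{corollary}

One could well have guessed the opposite answer. The direct upper bound for $Nt(\omega^*)$, a diagonal construction of length $\mathfrak c$, yields only $\mathfrak c$ (Example~\ref{ex:diag}). The direct lower bound goes through the splitting number $\mathfrak s$ (Corollary~\ref{cor:rs}), and in the model that we build $\mathfrak s$ cannot exceed $\operatorname{cf}\mathfrak c$ (Remark~\ref{rem:s}). A value strictly between $\operatorname{cf}\mathfrak c$ and $\mathfrak c$ needs a sharper tool on each side. For the upper bound we arrange that every real of the extension depends on fewer than $\kappa$ of $\lambda$ Cohen reals. For the lower bound we observe that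 it suffices to handle $\theta$ out of any $\theta^+$ given reals, and that a pigeonhole argument finds $\theta$ of them that appear together at a bounded stage of the construction.

Section~\ref{sec:criteria} reduces both bounds to statements about subsets of $\omega$, and Section~\ref{sec:h} proves Theorem~\ref{thm:cof}. Section~\ref{sec:small} recalls the forcing background and shows the construction in its smallest cases. Sections~\ref{sec:poset}--\ref{sec:proof} prove Theorem~\ref{thm:main}; they do not use Section~\ref{sec:h}. Section~\ref{sec:optimal} proves Corollary~\ref{cor:pairs}.

\section{Splitting and two criteria}\label{sec:criteria}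

A set $c\subseteq\omega$ \emph{splits} $y\subseteq\omega$ if $y\cap c$ and $y\setminus c$ are both infinite. So $c$ fails to split an infinite $y$ exactly when $y\subseteq^*c$ or $y\subseteq^*\omega\setminus c$. Let $\mathfrak r$ be the least size of a family $R\subseteq[\omega]^\omega$ such that no single set splits all members of $R$, and let $\mathfrak s$ be the least size of a family of subsets of $\omega$ such that every infinite set is split by some member. No set splits itself and no finite set splits anything, so $R=[\omega]^\omega$ shows $\mathfrak r\le\mathfrak c$.

The upper criterion imitates $2^\lambda$. There each coordinate is a two-sided choice, and a basic set commits itself at only finitely many coordinates. In $\omega^*$ a set $c$ offers the choice between $c^*$ and $(\omega\setminus c)^*$, and $y^*$ commits itself exactly when $c$ does not split $y$. Given $\mathfrak c$ choices such that every $y^*$ commits itself at few of them, we attach one choice to each basic set.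

\begin{proposition}\label{prop:upper}
Let $\kappa$ be an infinite cardinal, let $|L|=\mathfrak c$, and let $\langle c_\alpha:\alpha\in L\rangle$ be subsets of $\omega$ such that every infinite $y\subseteq\omega$ is split by $c_\alpha$ for all but fewer than $\kappa$ many $\alpha\in L$. Then $Nt(\omega^*)\le\kappa$.
\end{proposition}

\begin{proof}
Enumerate $[\omega]^\omega=\{z_\alpha:\alpha\in L\}$ and put
\[
\mathcal B=\{(z_\alpha\cap c_\alpha)^*,\ (z_\alpha\setminus c_\alpha)^*:\alpha\in L\}\setminus\{\emptyset\}.
\]
If $u\in z_\alpha^*$, then one of $z_\alpha\cap c_\alpha$ and $z_\alpha\setminus c_\alpha$ belongs to the ultrafilter $u$, so some member of $\mathcal B$ contains $u$ and is contained in $z_\alpha^*$. Hence $\mathcal B$ is a base. A member of $\mathcal B$ has the form $y^*$ with $y$ infinite. If $y^*$ is contained in $(z_\alpha\cap c_\alpha)^*$ or in $(z_\alpha\setminus c_\alpha)^*$, then $y\subseteq^*c_\alpha$ or $y\subseteq^*\omega\setminus c_\alpha$, so $c_\alpha$ does not split $y$. This happens for fewer than $\kappa$ many $\alpha$, and each $\alpha$ contributes at most two members of $\mathcal B$. As $\kappa$ is infinite, $y^*$ is contained in fewer than $\kappa$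 members of $\mathcal B$.
\end{proof}

\begin{example}\label{ex:diag}
If $\mathfrak r=\mathfrak c$, then $Nt(\omega^*)\le\mathfrak c$. Enumerate $[\omega]^\omega=\{y_\beta:\beta<\mathfrak c\}$ and let $c_\alpha$ split every $y_\beta$ with $\beta<\alpha$, which is possible as $|\alpha|<\mathfrak r$. Then $c_\alpha$ splits $y_\beta$ unless $\alpha\le\beta$, and Proposition~\ref{prop:upper} applies with $\kappa=\mathfrak c$.
\end{example}

For a lower bound we must take an arbitrary base and find many distinct members with a common nonempty open subset. A \emph{local base} at $u$ is a family of open neighborhoods of $u$ such that every neighborhood of $u$ contains one of them. The first point is that local bases are large.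

\begin{lemma}\label{lem:char}
Every local base at a point $u\in\omega^*$ has at least $\mathfrak r$ members.
\end{lemma}

\begin{proof}
Let $\mathcal L$ be a local base at $u$ with $|\mathcal L|<\mathfrak r$. For $U\in\mathcal L$ choose $b_U\in u$ with $b_U^*\subseteq U$. For every $a\in u$ there is $U\in\mathcal L$ with $U\subseteq a^*$, and then $b_U\subseteq^*a$. Let $c$ split every $b_U$. No $b_U$ is almost contained in $c$ or in $\omega\setminus c$, so neither set is in $u$. This contradicts that $u$ is an ultrafilter.
\end{proof}

Consequently a base contains many pairwise disjoint finite covers of $\omega^*$. Members taken from different covers are distinct, and each finite cover is refined by a finite partition of $\omega$, that is, by a real. Call $f:\omega\to\omega$ a \emph{finite coloring} if its range is finite, and say that $f$ is \emph{almost constant on $y$} if $y\subseteq^*f^{-1}(j)$ for some $j$.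

\begin{proposition}\label{prop:lower}
Let $\theta$ be an infinite cardinal such that
\begin{enumerate}
\item[(i)] $\theta<\mathfrak r$;
\item[(ii)] for every sequence $\langle f_\xi:\xi<\theta^+\rangle$ of finite colorings there are an infinite $y\subseteq\omega$ and a set $I\subseteq\theta^+$ of size $\theta$ such that $f_\xi$ is almost constant on $y$ for every $\xi\in I$.
\end{enumerate}
Then $Nt(\omega^*)>\theta$.
\end{proposition}

\begin{proof}
Let $\mathcal B$ be a base of $\omega^*$. By recursion on $\xi<\theta^+$ we choose pairwise disjoint finite families $\mathcal F_\xi\subseteq\mathcal B$ that cover $\omega^*$. At stage $\xi$ the family $\bigcup_{\eta<\xi}\mathcal F_\eta$ has size at most $\theta$. For each $u\in\omega^*$ the family $\{U\in\mathcal B:u\in U\}$ is a local base at $u$, so it has more than $\theta$ members by (i) and Lemma~\ref{lem:char}. Hence $\mathcal B\setminus\bigcup_{\eta<\xi}\mathcal F_\eta$ covers $\omega^*$, and compactness gives a finite subcover $\mathcal F_\xi$.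

Fix $\xi$. The sets $x^*$ that are contained in a member of $\mathcal F_\xi$ cover $\omega^*$, so finitely many of them do, say $x_0^*,\dots,x_{k-1}^*$. Then $(\bigcup_{i<k}x_i)^*=\omega^*$, so $\bigcup_{i<k}x_i$ is cofinite. Adding finitely many points to $x_0$ does not change $x_0^*$, so we may assume $\bigcup_{i<k}x_i=\omega$. Let $f_\xi(m)=\min\{i:m\in x_i\}$. This is a finite coloring with values below $k$, and $f_\xi^{-1}(j)\subseteq x_j$ for $j<k$.

Take $y$ and $I$ as in (ii). For $\xi\in I$ the infinite set $y$ is almost contained in a nonempty fiber of $f_\xi$, so $y^*\subseteq U_\xi$ for some $U_\xi\in\mathcal F_\xi$. The sets $U_\xi$ $(\xi\in I)$ are $\theta$ distinct members of $\mathcal B$, since the $\mathcal F_\xi$ are pairwise disjoint. The nonempty open set $y^*$ contains a nonempty $U\in\mathcal B$, and $U$ is contained in every $U_\xi$.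
\end{proof}

The link between colorings and splitting is the following observation, used twice below.

\begin{lemma}\label{lem:unsplit}
If $f$ is a finite coloring and the infinite set $y$ is split by no fiber $f^{-1}(j)$, then $f$ is almost constant on $y$.
\end{lemma}

\begin{proof}
Finitely many fibers cover $\omega$, so some fiber meets $y$ in an infinite set; as it does not split $y$, it almost contains $y$.
\end{proof}

\begin{corollary}\label{cor:rs}
$Nt(\omega^*)\ge\min\{\mathfrak r,\mathfrak s\}$.
\end{corollary}

\begin{proof}
Let $\theta<\min\{\mathfrak r,\mathfrak s\}$ be infinite. In Proposition~\ref{prop:lower}(ii) take $I=\theta$ and an infinite $y$ split by none of the at most $\theta$ sets $f_\xi^{-1}(j)$, $\xi<\theta$, $j<\omega$, and apply Lemma~\ref{lem:unsplit}.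
\end{proof}

This proof makes no use of the freedom to choose $I$. That freedom is what will carry the lower bound past $\operatorname{cf}\mathfrak c$.

\section{The cofinality of $Nt(\omega^*)$}\label{sec:h}

Any collection of fewer than $\mathfrak h$ dense open families has a common member. We use this three times: to split many sets at once, to make many colorings almost constant, and to climb a cofinal sequence of cardinals.

\begin{lemma}\label{lem:h}
$\omega<\mathfrak h\le\mathfrak r$.
\end{lemma}

\begin{proof}
Let $D_n$ $(n<\omega)$ be dense open. Choose infinite sets $x_0\supseteq^*x_1\supseteq^*\cdots$ with $x_n\in D_n$. Each $x_0\cap\dots\cap x_n$ almost contains $x_n$, so it is infinite, and we can pick $m_0<m_1<\cdots$ with $m_n\in x_0\cap\dots\cap x_n$. Then $\{m_k:k<\omega\}\subseteq^*x_n$ for every $n$, so this set lies in every $D_n$.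

For the second inequality, let $x$ be infinite and let $D_x$ consist of the infinite sets $z=\{z_0<z_1<\cdots\}$ such that $[z_i,z_{i+1})\cap x\ne\emptyset$ for all but finitely many $i$. The family $D_x$ is dense: inside any infinite set choose $z_0<z_1<\cdots$ with $z_{i+1}$ larger than some element of $x$ that is at least $z_i$. It is open: if $z'\subseteq^*z\in D_x$ is infinite, then for all large $i$ both $z'_i$ and $z'_{i+1}$ lie in $z$, say $z'_i=z_j$; then $[z_j,z_{j+1})\subseteq[z'_i,z'_{i+1})$, and $j\to\infty$ as $i\to\infty$. If $z\in D_x$, then $c_z=\bigcup_i[z_{2i},z_{2i+1})$ splits $x$, because almost all intervals $[z_{2i},z_{2i+1})\subseteq c_z$ and almost all intervals $[z_{2i+1},z_{2i+2})\subseteq\omega\setminus c_z$ meet $x$. Now let $R\subseteq[\omega]^\omega$ have size $\mathfrak r$ and be split by no single set. Then $\bigcap_{x\in R}D_x=\emptyset$. This shows that $\mathfrak h$ is well defined and at most $\mathfrak r$.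
\end{proof}

\begin{lemma}\label{lem:Nth}
$Nt(\omega^*)\ge\mathfrak h$.
\end{lemma}

\begin{proof}
Let $\theta<\mathfrak h$ be infinite; we verify the hypotheses of Proposition~\ref{prop:lower}. Condition (i) holds by Lemma~\ref{lem:h}. For a finite coloring $f$, the family of infinite sets on which $f$ is almost constant is open, and it is dense because every infinite set meets some fiber of $f$ in an infinite set. So for $I=\theta$ some $y$ lies in the $\theta$ families that belong to $f_\xi$, $\xi\in I$.
\end{proof}

Under CH we have $\omega_1\le\mathfrak h\le\mathfrak r\le\mathfrak c=\omega_1$, so Lemma~\ref{lem:Nth} and Example~\ref{ex:diag} give $Nt(\omega^*)=\omega_1$.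

The passage from $Nt(\omega^*)$ to its cofinality rests on homogeneity. For infinite $x$, a bijection $\pi:\omega\to x$ induces the map $u\mapsto\{a\subseteq\omega:\pi^{-1}(a\cap x)\in u\}$ from $\omega^*$ onto $x^*$. It is a bijection that carries $b^*$ to $(\pi[b])^*$, hence a homeomorphism. So a base cannot be better than $Nt(\omega^*)$ on any nonempty clopen piece.

\begin{proof}[Proof of Theorem~\ref{thm:cof}]
Let $\kappa=Nt(\omega^*)$, let $\mathcal B$ be a $\kappa^{\mathrm{op}}$-like base, and for $x\in[\omega]^\omega$ put $n(x)=|\{U\in\mathcal B:x^*\subseteq U\}|$. If $y\subseteq^*x$, then $n(y)\ge n(x)$. Also $n(x)<\kappa$: the set $x^*$ contains a nonempty $U_0\in\mathcal B$, and every $U\supseteq x^*$ contains $U_0$.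

For an infinite cardinal $\theta<\kappa$ let $D_\theta=\{x\in[\omega]^\omega:n(x)\ge\theta\}$, an open family. It is dense. Otherwise there is an infinite $x$ with $n(y)<\theta$ for all infinite $y\subseteq^*x$. The family $\mathcal B_x=\{U\in\mathcal B:\emptyset\ne U\subseteq x^*\}$ is a base of the open subspace $x^*$. Each $U\in\mathcal B_x$ contains some $y^*$ with $y\subseteq^*x$ infinite, so $U$ has at most $n(y)<\theta$ supersets in $\mathcal B_x$. As $x^*$ is homeomorphic to $\omega^*$, this gives $Nt(\omega^*)\le\theta<\kappa$, a contradiction.

Suppose $\operatorname{cf}\kappa<\mathfrak h$. Since $\kappa\ge\mathfrak h$ by Lemma~\ref{lem:Nth}, $\kappa$ is singular, hence a limit cardinal, and there are infinite cardinals $\theta_i<\kappa$ $(i<\operatorname{cf}\kappa)$ with supremum $\kappa$. As $\operatorname{cf}\kappa<\mathfrak h$, there is $x\in\bigcap_iD_{\theta_i}$. Then $n(x)\ge\kappa$, a contradiction. The last sentence of the theorem follows from Lemma~\ref{lem:h}.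
\end{proof}

\section{Forcing background and the smallest cases}\label{sec:small}

\subsection*{Background}
Our posets $P$ have a largest element, and $p\le q$ means that $p$ extends $q$. Conditions are \emph{compatible} if they have a common extension; an \emph{antichain} is a set of pairwise incompatible conditions; $P$ is \emph{ccc} if its antichains are countable. We say that $P$ forces a statement if the largest element does. We use the following standard facts.
\begin{itemize}
\item If $p$ does not force $\psi$, some $q\le p$ forces $\neg\psi$. If $p\Vdash\exists m<\omega\;\psi(m)$, then $q\Vdash\psi(m)$ for some $q\le p$ and $m<\omega$.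
\item (Maximum principle.) If $P$ forces $\exists x\,\psi(x)$, there is a name $\dot x$ such that $P$ forces $\psi(\dot x)$.
\item Forcing with a ccc poset preserves cardinals and cofinalities.
\item ($\Delta$-system lemma.) If $\langle d_i:i<\omega_1\rangle$ are finite sets, there are an uncountable $Z\subseteq\omega_1$ and a set $R$ with $d_i\cap d_j=R$ for all distinct $i,j\in Z$.
\item A suborder $Q\subseteq P$ with the same largest element is \emph{complete} if elements of $Q$ that are compatible in $P$ are compatible in $Q$, and every maximal antichain of $Q$ is a maximal antichain of $P$. In that case, if $G\subseteq P$ is generic, then $G\cap Q$ is $Q$-generic, and every $Q$-name has the same value under $G$ and under $G\cap Q$.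
\end{itemize}

A \emph{nice name for $P$} is given by countable maximal antichains $E_m$ of $P$ and functions $h_m:E_m\to2$, for $m<\omega$; it is the name
\[
\dot a=\{(\check m,e):m<\omega,\ e\in E_m,\ h_m(e)=1\},
\]
always taken together with the $E_m$ and $h_m$. A generic filter contains exactly one element of $E_m$, so $e\in E_m$ forces $m\in\dot a$ if $h_m(e)=1$ and forces $m\notin\dot a$ if $h_m(e)=0$. If $P$ is ccc and forces $\dot x\subseteq\omega$, then $P$ forces $\dot x$ to equal a nice name: let $E_m$ be a maximal antichain of conditions deciding ``$m\in\dot x$'' and let $h_m$ record the decisions. If $|P|\le\mu$ with $\mu$ infinite, there are at most $(\mu^\omega\cdot2^\omega)^\omega=\mu^\omega$ nice names for $P$.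

Let $\mathrm{Fn}(\omega,2)$ be the set of finite partial functions from $\omega$ to $2$.

\subsection*{Cohen reals give $\kappa=\omega_1$}

\begin{example}\label{ex:cohen}
Let $\lambda$ be infinite with $\lambda^\omega=\lambda$. Let $P$ consist of the finite partial functions $p$ from $\lambda$ to $\mathrm{Fn}(\omega,2)$, where $p\le q$ if $\operatorname{dom}q\subseteq\operatorname{dom}p$ and $p(\beta)\supseteq q(\beta)$ for $\beta\in\operatorname{dom}q$. Conditions are compatible if and only if their values at each common coordinate are compatible functions. So $P$ is ccc by the $\Delta$-system lemma, since $\mathrm{Fn}(\omega,2)$ is countable. Let $c_\beta=\{m:\exists p\in G\ \ p(\beta)(m)=1\}$. The $c_\beta$ are distinct by genericity and there are at most $\lambda^\omega$ nice names, so $P$ forces $\mathfrak c=\lambda$.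

Let $\dot y$ be a nice name forced to be infinite, let $S$ be the countable union of the domains of all conditions in its antichains $E_m$, and let $\beta\notin S$. Given $p$, $n<\omega$ and $i<2$, we may assume $\beta\in\operatorname{dom}p$. Some $v\le p$ forces $m\in\dot y$ for an $m>n$ outside $\operatorname{dom}p(\beta)$, and $v$ is compatible with some $e\in E_m$, necessarily with $h_m(e)=1$. Since $\beta\notin\operatorname{dom}e$, the coordinatewise union of $p$, $e$ and $\{(\beta,\{(m,i)\})\}$ is a condition. It forces $m\in\dot y$, and it puts $m$ into or out of $c_\beta$ as $i=1$ or $i=0$. So $c_\beta$ splits $y$. Every infinite $y$ in the extension has such a name, by the maximum principle. Proposition~\ref{prop:upper} gives $Nt(\omega^*)\le\omega_1$, and equality holds by Lemmas~\ref{lem:h} and~\ref{lem:Nth}.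
\end{example}

\subsection*{One pseudo-intersection}
To raise $Nt(\omega^*)$ to $\kappa$ we add, for suitable families of fewer than $\kappa$ sets, an infinite set $g$ that none of them splits. To keep the upper bound, most Cohen reals must still split $g$, including Cohen reals that were added before $g$. The following example shows that these demands are compatible.

\begin{example}\label{ex:three}
Let $Q$ consist of the tuples $(\sigma,\tau,s,F)$ with $\sigma,\tau\in\mathrm{Fn}(\omega,2)$, $s\subseteq\omega$ finite, and $F\subseteq\{0\}$. Put $(\sigma',\tau',s',F')\le(\sigma,\tau,s,F)$ if $\sigma'\supseteq\sigma$, $\tau'\supseteq\tau$, $F'\supseteq F$, $s'\supseteq s$, all elements of $s'\setminus s$ exceed all elements of $s$, and, in case $F=\{0\}$, $\sigma'(m)=1$ for all $m\in s'\setminus s$. The coordinates $\sigma$ and $\tau$ build Cohen reals $c$ and $d$, and $s$ builds a set $g$. Replacing $F$ by $\{0\}$ always gives an extension, and a condition $(\sigma,\tau,s,\{0\})$ forces $g\setminus s\subseteq c$. Given $(\sigma,\tau,s,F)$, $n<\omega$ and $i<2$, take $m$ larger than $n$ and all elements of $s\cup\operatorname{dom}\sigma\cup\operatorname{dom}\tau$. Then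
\[
(\sigma\cup\{(m,1)\},\ \tau\cup\{(m,i)\},\ s\cup\{m\},\ F)\le(\sigma,\tau,s,F).
\]
By genericity $g\cap d$ and $g\setminus d$ are infinite. So $g$ is infinite, $c$ does not split $g$, and $d$ does.

The reason is that the order at the coordinate $s$ looks at $\sigma$ only. Replacing $\tau$ by $\emptyset$ in all conditions preserves the order. Replacing $\sigma$ by $\emptyset$ does not:
\[
(\{(5,1)\},\emptyset,\{5\},\{0\})\le(\emptyset,\emptyset,\emptyset,\{0\}),\quad\text{but}\quad(\emptyset,\emptyset,\{5\},\{0\})\not\le(\emptyset,\emptyset,\emptyset,\{0\}).
\]
In the general construction, the sets of coordinates to which one may safely restrict are called closed.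
\end{example}

\subsection*{The singular length}
Take $\kappa=\aleph_2$ and $\lambda=\aleph_{\omega_1}$, so that $\theta=\aleph_1$ is the case to be handled in Proposition~\ref{prop:lower}. The construction runs through $\lambda$ stages, and at stage $\gamma$ it can add an unsplit set only for a family whose names live on coordinates below $\gamma$. A family of $\aleph_1$ reals may use coordinates cofinal in $\lambda$, as the Cohen reals with indices $\aleph_\alpha$ $(\alpha<\omega_1)$ do, and then no stage treats it. Now consider $\aleph_2$ colorings $f_\xi$. The name of $f_\xi$ uses a countable set of coordinates, which is contained in $\aleph_{\alpha(\xi)}$ for some $\alpha(\xi)<\omega_1$. The map $\xi\mapsto\alpha(\xi)$ from $\omega_2$ to $\omega_1$ is constant on a set of size $\aleph_2$. Any $\aleph_1$ colorings from this set live below one $\aleph_\alpha<\lambda$, and a later stage can treat them. Lemma~\ref{lem:capture} is the general form of this argument.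

\section{The posets $P_\gamma$ and closed sets of coordinates}\label{sec:poset}

From now until the end of Section~\ref{sec:proof} we work over $V\models\mathrm{GCH}$, with $\kappa$ and $\lambda$ as in Theorem~\ref{thm:main}. Ordinals $\eta+2n$, with $\eta$ a limit or $0$ and $n<\omega$, are \emph{even}; the others are \emph{odd}. There are $\lambda$ of each kind below $\lambda$. Even coordinates add Cohen reals and odd coordinates add pseudo-intersections. As in Example~\ref{ex:three}, the entries of a condition are finite objects of $V$, and names enter only through the order. The names used at an odd coordinate $\gamma$ live on a set $B_\gamma\subseteq\gamma$ of size less than $\kappa$. This bound serves both sides: it is large enough to treat $\theta$ reals for any $\theta<\kappa$, and small enough that each new real depends on fewer than $\kappa$ Cohen coordinates.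

\subsection*{The definition}
By recursion on $\gamma\le\lambda$ we define a poset $P_\gamma$. Once $P_\gamma$ is defined, if $\gamma<\lambda$ is odd we choose \emph{data at $\gamma$}: a set $B_\gamma\subseteq\gamma$, a cardinal $\theta_\gamma$ with $1\le\theta_\gamma<\kappa$, and $P_\gamma$-names $\langle\dot a^\gamma_\xi:\xi<\theta_\gamma\rangle$.

The elements of $P_\gamma$ are the finite partial functions $p$ with $\operatorname{dom}p\subseteq\gamma$ such that $p(\beta)\in\mathrm{Fn}(\omega,2)$ for even $\beta\in\operatorname{dom}p$, and $p(\beta)=(s,F)$ with $s\subseteq\omega$ and $F\subseteq\theta_\beta$ finite for odd $\beta\in\operatorname{dom}p$. We call $s$ the \emph{stem} and $F$ the \emph{promise} at $\beta$. Put $p\le q$ if $\operatorname{dom}q\subseteq\operatorname{dom}p$ and for all $\beta\in\operatorname{dom}q$: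
\begin{itemize}
\item if $\beta$ is even, then $p(\beta)\supseteq q(\beta)$;
\item if $\beta$ is odd, $p(\beta)=(s',F')$ and $q(\beta)=(s,F)$, then $s\subseteq s'$, all elements of $s'\setminus s$ exceed all elements of $s$, $F\subseteq F'$, and
\[
p{\restriction}\beta\Vdash_{P_\beta}s'\setminus s\subseteq\dot a^\beta_\xi\quad\text{for every }\xi\in F.
\]
\end{itemize}
We call the displayed clause the \emph{forcing requirement at $\beta$}. Whether $p\le q$ holds does not depend on $\gamma$. For $A\subseteq\gamma$ let $P_A=\{p\in P_\gamma:\operatorname{dom}p\subseteq A\}$ with the induced order; for an ordinal $A=\beta$ this is the poset $P_\beta$ already defined. A nice name for $P_\gamma$ is \emph{over $A$} if all its antichains $E_m$ are contained in $P_A$.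

A set $A\subseteq\gamma$ is \emph{closed} if $B_\beta\subseteq A$ for all odd $\beta\in A$; this refers only to data below $\gamma$. Since $B_\beta\subseteq\beta$, every ordinal is closed, and if $A$ is closed then so is $A\cap\beta$ for every $\beta$. The data at an odd $\gamma$ must satisfy:
\begin{enumerate}
\item[(D1)] $B_\gamma\subseteq\gamma$ is closed and $|B_\gamma|<\kappa$;
\item[(D2)] each $\dot a^\gamma_\xi$ is a nice name for $P_\gamma$ over $B_\gamma$;
\item[(D3)] $P_\gamma$ forces that any finitely many of the $\dot a^\gamma_\xi$ have infinite intersection.
\end{enumerate}
Example~\ref{ex:three} is the pattern of the coordinates $0,2,3$ when $B_3=\{0\}$, $\theta_3=1$ and $\dot a^3_0$ names the Cohen real at $0$. The data are chosen in Section~\ref{sec:book}. The results of the present section for $P_\gamma$ use only (D1) and (D2) below $\gamma$, so they are available for each $P_\gamma$ as soon as it is constructed.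

\begin{lemma}\label{lem:order}
The relation $\le$ is a partial order on $P_\gamma$ with largest element $\emptyset$. Moreover:
\begin{enumerate}
\item[(a)] if $p\le q$, then $p{\restriction}\beta\le q{\restriction}\beta$ for every ordinal $\beta$;
\item[(b)] $p\le q$ holds whenever $\operatorname{dom}q\subseteq\operatorname{dom}p$, $p(\beta)\supseteq q(\beta)$ at each even $\beta\in\operatorname{dom}q$, and at each odd $\beta\in\operatorname{dom}q$ the stems of $p$ and $q$ agree and the promise of $p$ contains that of $q$. In particular $p\le q$ if $p\supseteq q$ as functions.
\end{enumerate}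
\end{lemma}

\begin{proof}
(a) The clause at $\alpha<\beta$ mentions only $p(\alpha)$, $q(\alpha)$ and $p{\restriction}\alpha$. (b) The forcing requirements are vacuous when $s'\setminus s=\emptyset$. Part (b) gives reflexivity and the largest element. If $p\le q\le p$, the domains and all entries contain one another, so $p=q$. For transitivity we argue by induction on $\gamma$, so that each $P_\beta$ with $\beta<\gamma$ is a poset. Let $p\le q\le r$ have entries $(s'',F'')$, $(s',F')$, $(s,F)$ at an odd $\beta\in\operatorname{dom}r$. Elements of $s''\setminus s'$ exceed all elements of $s'\supseteq s$, so all elements of $s''\setminus s$ exceed those of $s$. For $\xi\in F\subseteq F'$, the condition $p{\restriction}\beta$ forces $s''\setminus s'\subseteq\dot a^\beta_\xi$, and it forces $s'\setminus s\subseteq\dot a^\beta_\xi$ because $q{\restriction}\beta$ does and $p{\restriction}\beta\le q{\restriction}\beta$ by (a).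
\end{proof}

\begin{lemma}\label{lem:ccc}
For every $A\subseteq\gamma$ the poset $P_A$ is ccc.
\end{lemma}

\begin{proof}
Let $\aleph_1$ conditions in $P_A$ be given. Thin them out so that the domains form a $\Delta$-system with root $R$. There are countably many possible values at an even coordinate and countably many possible stems at an odd one, so we may thin out further until the values at even $\beta\in R$ and the stems at odd $\beta\in R$ are constant. Let $p,q$ be two remaining conditions. Define $r$ on $\operatorname{dom}p\cup\operatorname{dom}q\subseteq A$ by taking the common stem and the union of the two promises at odd $\beta\in R$, and the value of $p$ or $q$ elsewhere. Then $r\le p,q$ by Lemma~\ref{lem:order}(b).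
\end{proof}

\subsection*{Amalgamation and restriction}
Example~\ref{ex:cohen} used that conditions can be cut and glued along a set of coordinates. Gluing works for every set $A$.

\begin{lemma}\label{lem:amalg}
Let $A\subseteq\gamma$, $p\in P_\gamma$, $q\in P_A$ and $q\le p{\restriction}A$. Then $r=q\cup p{\restriction}(\gamma\setminus A)$ satisfies $r\le p$ and $r\le q$.
\end{lemma}

\begin{proof}
We have $r\supseteq q$, so $r\le q$. Let $\beta\in\operatorname{dom}p$. If $\beta\notin A$, then $r(\beta)=p(\beta)$ and the clause at $\beta$ holds trivially. If $\beta\in A$, then $r(\beta)=q(\beta)$, and the clause at $\beta$ holds for $q$ and $p{\restriction}A$. The forcing requirement passes from $q{\restriction}\beta$ to $r{\restriction}\beta$ because $r{\restriction}\beta\supseteq q{\restriction}\beta$.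
\end{proof}

Cutting needs $A$ to be closed, as Example~\ref{ex:three} shows. The difficulty is that restricting $p$ weakens $p{\restriction}\beta$, which might then no longer force the new stem elements into $\dot a^\beta_\xi$. Closedness puts the antichains of $\dot a^\beta_\xi$ inside $P_A$, so the deleted coordinates carry no information about this name.

\begin{lemma}\label{lem:restrict}
Let $A\subseteq\gamma$ be closed. If $p\le q$ in $P_\gamma$, then $p{\restriction}A\le q{\restriction}A$.
\end{lemma}

\begin{proof}
We use induction on $\gamma$, for all closed $A$ at once. Only the forcing requirement at an odd $\beta\in A\cap\operatorname{dom}q$ needs an argument. Let $p(\beta)=(s',F')$, $q(\beta)=(s,F)$, $m\in s'\setminus s$, $\xi\in F$, and let $\dot a=\dot a^\beta_\xi$ have antichain $E_m$ and function $h_m$ at $m$. Put $A'=A\cap\beta$, a closed subset of $\beta$. We know $p{\restriction}\beta\Vdash_{P_\beta}m\in\dot a$ and must show $p{\restriction}A'\Vdash_{P_\beta}m\in\dot a$.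

If this fails, some $v\le p{\restriction}A'$ in $P_\beta$ forces $m\notin\dot a$. As $E_m$ is a maximal antichain of $P_\beta$, there are $e\in E_m$ and $w\in P_\beta$ with $w\le v$ and $w\le e$; then $h_m(e)=0$. By (D2) and the closedness of $A$ we have $\operatorname{dom}e\subseteq B_\beta\subseteq A'$. The induction hypothesis for $P_\beta$ and $A'$, applied to $w\le e$ and to $w\le p{\restriction}A'$, gives $w{\restriction}A'\le e$ and $w{\restriction}A'\le p{\restriction}A'$. By Lemma~\ref{lem:amalg} in $P_\beta$, applied to the set $A'$ and the conditions $p{\restriction}\beta$ and $w{\restriction}A'$, some $r\in P_\beta$ satisfies $r\le p{\restriction}\beta$ and $r\le w{\restriction}A'\le e$. Then $r$ forces both $m\in\dot a$ and $m\notin\dot a$, a contradiction.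
\end{proof}

\begin{lemma}\label{lem:complete}
Let $A\subseteq\gamma$ be closed. Then $P_A$ is a complete suborder of $P_\gamma$, and a set $E\subseteq P_A$ is a maximal antichain of $P_A$ if and only if it is a maximal antichain of $P_\gamma$.
\end{lemma}

\begin{proof}
If $r\in P_\gamma$ extends two elements of $P_A$, so does $r{\restriction}A$, by Lemma~\ref{lem:restrict}. So compatibility of elements of $P_A$ means the same in both posets, and a maximal antichain of $P_\gamma$ contained in $P_A$ is a maximal antichain of $P_A$. Conversely, let $E$ be a maximal antichain of $P_A$ and $p\in P_\gamma$. Choose $q\in P_A$ below $p{\restriction}A$ and below some $e\in E$. By Lemma~\ref{lem:amalg}, $p$ and $q$ have a common extension, so $p$ and $e$ are compatible.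
\end{proof}

We record three consequences for names.
\begin{enumerate}
\item[(N1)] Let $S\subseteq\delta\le\gamma$. Since $\delta$ is closed, $P_\delta$ is a complete suborder of $P_\gamma$, and the nice names for $P_\delta$ over $S$ are exactly the nice names for $P_\gamma$ over $S$. So we speak of \emph{nice names over $S$} without naming the poset. A nice name over $S$ is a nice name over every larger set.
\item[(N2)] If $A$ is closed, the nice names over $A$ are the nice names for the ccc poset $P_A$. So every $P_A$-name forced to be a subset of $\omega$ is forced by $P_A$ to equal a nice name over $A$.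
\item[(N3)] Every $P_\lambda$-name forced to be a subset of $\omega$ is forced to equal a nice name over a countable set $S\subseteq\lambda$, namely the union of the domains of the countably many conditions in its antichains.
\end{enumerate}

The countable set $S$ in (N3) need not be closed, so we close it. For $S\subseteq\lambda$ let
\[
\operatorname{cl}(S)=S\cup\bigcup\{B_\beta:\beta\in S\text{ odd}\}.
\]

\begin{lemma}\label{lem:cl}
The set $\operatorname{cl}(S)$ is closed; $\operatorname{cl}(\bigcup_iS_i)=\bigcup_i\operatorname{cl}(S_i)$; if $S\subseteq\delta$ then $\operatorname{cl}(S)\subseteq\delta$; and if $S$ is countable then $|\operatorname{cl}(S)|<\kappa$.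
\end{lemma}

\begin{proof}
Let $\alpha\in\operatorname{cl}(S)$ be odd. If $\alpha\in S$, then $B_\alpha\subseteq\operatorname{cl}(S)$ by definition. Otherwise $\alpha\in B_\beta$ for an odd $\beta\in S$, and $B_\alpha\subseteq B_\beta$ since $B_\beta$ is closed by (D1). The second claim is immediate from the definition, and the third holds because $B_\beta\subseteq\beta$. If $S$ is countable, $\operatorname{cl}(S)$ is a union of countably many sets of size less than $\kappa$, and $\operatorname{cf}\kappa>\omega$.
\end{proof}

\section{Bookkeeping and the generic reals}\label{sec:book}

\subsection*{Choice of the data}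
A \emph{task at $\delta<\lambda$} is a sequence $\langle\dot x_\xi:\xi<\theta\rangle$, where $\theta<\kappa$ is an infinite cardinal, such that for some closed $A\subseteq\delta$ with $|A|<\kappa$ all $\dot x_\xi$ are nice names over $A$. Such an $A$ is a \emph{witness} for the task. We want every task to receive an infinite set that none of its members splits.

There are at most $\lambda$ tasks at $\delta$. Indeed, put $\mu=|\delta|+\kappa<\lambda$. Then $|P_\delta|\le\mu$, so there are at most $\mu^\omega$ nice names for $P_\delta$, and by GCH at most $(\mu^\omega)^\theta\le2^\mu=\mu^+\le\lambda$ tasks of length $\theta$, for each of the at most $\kappa$ values of $\theta$. There is at least one task at $\delta$: let $\dot\omega$ be the nice name over $\emptyset$ with $E_m=\{\emptyset\}$ and $h_m(\emptyset)=1$, which names $\omega$, and repeat it $\omega$ times. Once $P_\delta$ is defined, enumerate the tasks at $\delta$, with repetitions, as $T_{\delta,\eta}$ $(\eta<\lambda)$.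

Fix in advance a function $\varphi$ from the odd ordinals below $\lambda$ onto $\lambda\times\lambda$ with all fibers of size $\lambda$; compose a bijection onto $\lambda\times\lambda\times\lambda$ with a projection. A subset of $\lambda$ of size $\lambda$ is unbounded, so all fibers of $\varphi$ are unbounded in $\lambda$, even when $\lambda$ is singular. At an odd $\gamma$ let $\varphi(\gamma)=(\delta,\eta)$.

If $\delta>\gamma$, put $B_\gamma=\emptyset$, $\theta_\gamma=1$, $\dot a^\gamma_0=\dot\omega$. Then (D1)--(D3) hold.

If $\delta\le\gamma$, we say that $\gamma$ \emph{treats} the task $T_{\delta,\eta}=\langle\dot x_\xi:\xi<\theta\rangle$. Fix a witness $A$ and put $B_\gamma=A$, $\theta_\gamma=\theta$. For each $\xi$ we must choose between $\dot x_\xi$ and its complement so that (D3) holds. An ultrafilter makes these choices coherently, and we take it in the extension by $P_A$, not by $P_\gamma$, so that the resulting names still live on $A$. By the maximum principle let $\dot u$ be a $P_A$-name forced by $P_A$ to be a nonprincipal ultrafilter on $\omega$. By the maximum principle and (N2) let $\dot a^\gamma_\xi$ be a nice name over $A$ that $P_A$ forces to be $\dot x_\xi$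 if $\dot x_\xi\in\dot u$, and $\omega\setminus\dot x_\xi$ otherwise. Then (D1) holds by the choice of $A$, and (D2) by (N1). For (D3), let $H\subseteq P_\gamma$ be generic. By Lemma~\ref{lem:complete}, $H\cap P_A$ is $P_A$-generic and gives the names $\dot a^\gamma_\xi$ the same values as $H$. These values all lie in one nonprincipal ultrafilter of $V[H\cap P_A]$, so any finitely many have infinite intersection.

This completes the definition of $P_\lambda$. Since the fibers of $\varphi$ are unbounded, every task at every $\delta<\lambda$ is treated by some odd $\gamma\ge\delta$.

\subsection*{The generic reals}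
Let $G\subseteq P_\lambda$ be generic over $V$. For even $\beta<\lambda$ and odd $\gamma<\lambda$ put
\[
c_\beta=\{m:\exists p\in G\ \ p(\beta)(m)=1\},\qquad g_\gamma=\bigcup\{s:\exists p\in G\ \exists F\ \ p(\gamma)=(s,F)\}.
\]
We drop the dot to denote the value of a name under $G$.

\begin{lemma}\label{lem:g}
For odd $\gamma$, the set $g_\gamma$ is infinite and $g_\gamma\subseteq^*a^\gamma_\xi$ for all $\xi<\theta_\gamma$. Hence for every task $\langle\dot x_\xi:\xi<\theta\rangle$ there is an infinite $y\subseteq\omega$ in $V[G]$ that is split by no $x_\xi$.
\end{lemma}

\begin{proof}
Let $p\in P_\lambda$ and $n<\omega$. Adding the entry $(\emptyset,\emptyset)$ at $\gamma$ if necessary, we may assume that $p(\gamma)=(s,F)$ is defined. By (D3) there are $r\le p{\restriction}\gamma$ in $P_\gamma$ and $m>\max(s\cup\{n\})$ such that $r\Vdash_{P_\gamma}m\in\dot a^\gamma_\xi$ for all $\xi\in F$. Let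
\[
p'=r\cup\{(\gamma,(s\cup\{m\},F))\}\cup p{\restriction}(\lambda\setminus(\gamma+1)).
\]
Then $p'\le p$: the clauses below $\gamma$ hold because $r\le p{\restriction}\gamma$, the clause at $\gamma$ holds because $p'{\restriction}\gamma=r$, and above $\gamma$ the entries are unchanged. So $g_\gamma$ is infinite by genericity.

Fix $\xi<\theta_\gamma$. Adding $\xi$ to the promise at $\gamma$ gives an extension by Lemma~\ref{lem:order}(b), so some $p\in G$ has $p(\gamma)=(s,F)$ with $\xi\in F$. Let $m\in g_\gamma\setminus s$. As $G$ is a filter, some $q\le p$ in $G$ has $m$ in its stem at $\gamma$, so $q{\restriction}\gamma\Vdash_{P_\gamma}m\in\dot a^\gamma_\xi$. Now $q{\restriction}\gamma$ lies in $G\cap P_\gamma$, which is $P_\gamma$-generic by (N1). Hence $m\in a^\gamma_\xi$, and $g_\gamma\setminus s\subseteq a^\gamma_\xi$.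

For the last statement let $\gamma$ treat the task, with witness $A$. Since $G\cap P_A$ is $P_A$-generic, each $a^\gamma_\xi$ is $x_\xi$ or $\omega\setminus x_\xi$. Take $y=g_\gamma$.
\end{proof}

\begin{lemma}\label{lem:c}
Let $A\subseteq\lambda$ be closed, let $\dot y$ be a nice name over $A$ that $P_\lambda$ forces to be infinite, and let $\beta\in\lambda\setminus A$ be even. Then $c_\beta$ splits $y$ in $V[G]$.
\end{lemma}

\begin{proof}
Let $p\in P_\lambda$, $n<\omega$ and $i<2$. We may assume $\beta\in\operatorname{dom}p$; put $\sigma=p(\beta)$. We look for an extension of $p$ that forces a new element $m$ into $\dot y$ while leaving the coordinate $\beta$ untouched. Choose $v\le p{\restriction}A$ in $P_\lambda$ and $m>n$ with $m\notin\operatorname{dom}\sigma$ and $v\Vdash m\in\dot y$. Let $E_m,h_m$ belong to $\dot y$, and choose $e\in E_m$ and $w$ with $w\le v$ and $w\le e$; then $h_m(e)=1$. The condition $w$ may be incompatible with $p$, so we cut it down: by Lemma~\ref{lem:restrict}, $q=w{\restriction}A$ satisfies $q\le p{\restriction}A$ and $q\le e$, as $\operatorname{dom}e\subseteq A$. By Lemma~\ref{lem:amalg}, $r=q\cup p{\restriction}(\lambda\setminus A)$ extends $p$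 and $q$, and $r(\beta)=\sigma$ since $\beta\notin A$. Let $r'$ be $r$ with $r(\beta)$ replaced by $\sigma\cup\{(m,i)\}$. Then $r'\le r$ by Lemma~\ref{lem:order}(b). So $r'\le p$, and $r'\le e$ forces $m\in\dot y$. If $i=1$, then $r'$ forces $m$ into $c_\beta$; if $i=0$, then $r'$ is incompatible with every condition $t$ with $t(\beta)(m)=1$, so it forces $m$ out of $c_\beta$. By genericity $y\cap c_\beta$ and $y\setminus c_\beta$ are infinite.
\end{proof}

\begin{corollary}\label{cor:star}
For every infinite $y\subseteq\omega$ in $V[G]$ there is a bounded set $A_y\subseteq\lambda$ with $|A_y|<\kappa$ such that $c_\beta$ splits $y$ for all even $\beta\in\lambda\setminus A_y$.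
\end{corollary}

\begin{proof}
Let $\dot y_0$ be a name for $y$. By the maximum principle there is a name forced to equal $\dot y_0$ if $\dot y_0$ is an infinite subset of $\omega$, and $\omega$ otherwise. By (N3) it may be taken nice over a countable $S$; it names $y$ and is forced to be infinite. The set $S$ is bounded in $\lambda$ as $\operatorname{cf}\lambda>\omega$. By Lemma~\ref{lem:cl}, $A_y=\operatorname{cl}(S)$ is closed, bounded and of size less than $\kappa$. Apply Lemma~\ref{lem:c}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The poset $P_\lambda$ is ccc by Lemma~\ref{lem:ccc}, so $V$ and $V[G]$ have the same cardinals and cofinalities. We show that $\mathfrak c=\lambda$ and $Nt(\omega^*)=\kappa$ in $V[G]$.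

\subsection*{The continuum}
In $V$ we have $|P_\lambda|\le\lambda$ and $\lambda^\omega=\lambda$: every function from $\omega$ to $\lambda$ is bounded since $\operatorname{cf}\lambda>\omega$, and $|\delta|^\omega\le2^{|\delta|+\omega}=(|\delta|+\omega)^+\le\lambda$ for $\delta<\lambda$ by GCH. So there are at most $\lambda$ nice names, and $\mathfrak c\le\lambda$ in $V[G]$. For distinct even $\alpha,\beta$, every condition extends, by Lemma~\ref{lem:order}(b), to a $p$ with $p(\alpha)(m)=1$ and $p(\beta)(m)=0$ for some $m$. So the $\lambda$ sets $c_\alpha$ are distinct, and $\mathfrak c=\lambda$.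

\subsection*{The upper bound}
The even ordinals below $\lambda$ form a set $L$ of size $\mathfrak c$. By Corollary~\ref{cor:star}, the sequence $\langle c_\beta:\beta\in L\rangle$ satisfies the hypothesis of Proposition~\ref{prop:upper}. So $Nt(\omega^*)\le\kappa$.

\subsection*{The lower bound}
Call an infinite cardinal $\theta<\kappa$ \emph{admissible} if $\kappa$ is regular or $\theta\ge\operatorname{cf}\kappa$. Every infinite cardinal below $\kappa$ is at most some admissible $\theta$. So $Nt(\omega^*)\ge\kappa$ follows once we verify the hypotheses of Proposition~\ref{prop:lower} in $V[G]$ for each admissible $\theta$.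

Condition (i) comes from the Cohen reals. If $R\subseteq[\omega]^\omega$ has size at most $\theta$, then $\bigcup_{y\in R}A_y$ has size at most $\theta\cdot\kappa=\kappa<\lambda$, so some even $\beta$ lies outside it, and $c_\beta$ splits all members of $R$. Thus $\theta<\mathfrak r$.

For (ii) we must turn $\theta$ of the given $\theta^+$ colorings into a task. A task needs a witness that is bounded in $\lambda$ and has size less than $\kappa$. Boundedness can fail for an arbitrary choice of $\theta$ names when $\theta\ge\operatorname{cf}\lambda$, and smallness can fail when $\theta\ge\operatorname{cf}\kappa$. In each case $\theta^+$ is a regular cardinal larger than the cofinality in question, and the pigeonhole principle applies: a function from a set of size $\theta^+$ to a set of size at most $\theta$ is constant on a set of size $\theta^+$.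

\begin{lemma}\label{lem:capture}
In $V$, let $\theta$ be admissible and let $\langle S_\xi:\xi<\theta^+\rangle$ be countable subsets of $\lambda$. There are $I\subseteq\theta^+$ of size $\theta$ and $\delta<\lambda$ such that $A=\operatorname{cl}(\bigcup_{\xi\in I}S_\xi)$ is a closed subset of $\delta$ with $|A|<\kappa$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cl}, $|\operatorname{cl}(S_\xi)|<\kappa$ for each $\xi$, and $\operatorname{cl}(\bigcup_{\xi\in I}S_\xi)=\bigcup_{\xi\in I}\operatorname{cl}(S_\xi)$ is closed for every $I$.

First we find $J\subseteq\theta^+$ of size $\theta^+$ such that this union has size less than $\kappa$ for all $I\subseteq J$ of size $\theta$. If $\kappa$ is regular, take $J=\theta^+$. If $\kappa$ is singular, fix cardinals $\kappa_i<\kappa$ $(i<\operatorname{cf}\kappa)$ with supremum $\kappa$, and map $\xi$ to the least $i$ with $|\operatorname{cl}(S_\xi)|\le\kappa_i$. As $\operatorname{cf}\kappa\le\theta$, this map has a constant value $i$ on a set $J$ of size $\theta^+$, and the union over $I$ has size at most $\theta\cdot\kappa_i<\kappa$.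

Next we find $I\subseteq J$ of size $\theta$ and $\delta<\lambda$ with $\bigcup_{\xi\in I}S_\xi\subseteq\delta$. If $\theta<\operatorname{cf}\lambda$, any $I$ works, since the union has size at most $\theta$. If $\theta\ge\operatorname{cf}\lambda$, fix a cofinal set $C\subseteq\lambda$ of size $\operatorname{cf}\lambda$ and map $\xi\in J$ to the least element of $C$ that contains $S_\xi$; it exists because $\operatorname{cf}\lambda>\omega$. This map has a constant value $\delta$ on a set of size $\theta^+$, and we take $I$ inside that set. In both cases $A\subseteq\delta$ by Lemma~\ref{lem:cl}.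
\end{proof}

Now let $\langle f_\xi:\xi<\theta^+\rangle\in V[G]$ be finite colorings. Let $\dot f$ be a name for the function $(\xi,m)\mapsto f_\xi(m)$. Work in $V$. For $\xi<\theta^+$ and $j<\omega$, the maximum principle and (N3) give a nice name $\dot x_{\xi,j}$ over a countable set, forced to equal $\{m<\omega:((\xi,m),j)\in\dot f\}$; its value under $G$ is $f_\xi^{-1}(j)$. Let $S_\xi$ be a countable set such that all $\dot x_{\xi,j}$ $(j<\omega)$ are nice over $S_\xi$. Take $I$, $\delta$ and $A$ from Lemma~\ref{lem:capture}. By (N1) the names $\dot x_{\xi,j}$ with $\xi\in I$ and $j<\omega$ are nice names over $A$ for $P_\delta$. Reindexed along a bijection of $I\times\omega$ with $\theta$, they form a task at $\delta$ with witness $A$. By Lemma~\ref{lem:g} there is an infinite $y\in V[G]$ split by no $f_\xi^{-1}(j)$ with $\xi\in I$, $j<\omega$. By Lemma~\ref{lem:unsplit} each $f_\xi$ with $\xi\in I$ is almost constant on $y$. This is (ii), so $Nt(\omega^*)>\theta$. The proof of Theorem~\ref{thm:main} is complete. \qed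

\begin{remark}\label{rem:s}
In $V[G]$ we have $\mathfrak s\le\operatorname{cf}\lambda=\operatorname{cf}\mathfrak c$. Let $C$ be a cofinal set of even ordinals below $\lambda$ with $|C|=\operatorname{cf}\lambda$. For infinite $y$ the set $A_y$ is bounded, so some $\beta\in C$ lies outside it and $c_\beta$ splits $y$. When $\operatorname{cf}\lambda<\kappa$, Corollary~\ref{cor:rs} therefore cannot give the lower bound, and the choice of $I$ in Proposition~\ref{prop:lower} is essential: for $\operatorname{cf}\lambda\le\theta<\kappa$ there are $\theta$ finite colorings, among them the characteristic functions of the $c_\beta$ with $\beta\in C$, that are not all almost constant on any infinite set.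
\end{remark}

\section{The hypotheses are optimal}\label{sec:optimal}

The proof used GCH to count tasks and nice names, and $\kappa<\lambda$ to count tasks and to obtain $\theta<\mathfrak r$. It used $\operatorname{cf}\kappa>\omega$ only in Lemma~\ref{lem:cl}, to keep the closure of a countable set below $\kappa$; without it a single real could depend on $\kappa$ coordinates. It used $\operatorname{cf}\lambda>\omega$ for $\lambda^\omega=\lambda$ and to bound countable sets of coordinates. The two cofinality hypotheses cannot be dropped.

\begin{proof}[Proof of Corollary~\ref{cor:pairs}]
If $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$, then $\kappa$ and $\lambda$ are uncountable and Theorem~\ref{thm:main} applies. Conversely, suppose that a ccc poset forces $Nt(\omega^*)=\kappa$ and $\mathfrak c=\lambda$. In the extension $\operatorname{cf}\lambda>\omega$ by K\"onig's theorem and $\operatorname{cf}\kappa>\omega$ by Theorem~\ref{thm:cof}. An $\omega$-sequence in $V$ cofinal in $\kappa$ or $\lambda$ would remain cofinal in the extension, so $\operatorname{cf}\kappa>\omega$ and $\operatorname{cf}\lambda>\omega$ already in $V$.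

For the second sentence, ccc forcing preserves cofinalities, so $\operatorname{cf}\mathfrak c$ in the extension is $\operatorname{cf}\lambda$ as computed in $V$. Hence the inequality $\operatorname{cf}\mathfrak c<Nt(\omega^*)$ adds exactly the requirement $\operatorname{cf}\lambda<\kappa$. The pair $\kappa=\aleph_{\omega_1}$, $\lambda=\aleph_{\omega_1+\omega_1}$, where both cofinalities are $\omega_1$, meets all requirements with $\kappa$ singular.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Milovich} David Milovich, \emph{Splitting families and the Noetherian type of $\beta\omega-\omega$}, arXiv:0705.4297 (2007).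
\end{thebibliography}
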